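# Weakly harmonic maps of finite index into the infinite-dimensional sphere

Throughout, $(M,g)$ is a closed, connected Riemannian manifold of dimension $m\ge 3$, and $\Delta_g=\delta_g d$ is its Laplace–Beltrami operator, with nonnegative eigenvalues $\lambda_1\le\lambda_2\le\dots\to\infty$ listed with multiplicity. Integrals are taken with respect to $dv_g$ unless another measure is shown. We write $|A|$ for the volume of $A\subset M$ and $B(p,r)$ for geodesic balls.

## 1. Harmonic maps into $\mathbb S^\infty$, spectral index, and subspheres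

Let $\ell^2$ be the Hilbert space of square-summable real sequences and $\mathbb S^\infty=\{x\in\ell^2:|x|=1\}$.

**Definition 1.1 (maps into the sphere).** A map $u=(u_1,u_2,\dots)$ lies in $H^1(M,\ell^2)$ if each $u_i\in H^1(M)$ and $\sum_i\|u_i\|_{H^1}^2<\infty$. We put $|du|_g^2=\sum_i|du_i|_g^2\in L^1(M)$. The map goes into $\mathbb S^\infty$ if $|u|=1$ a.e.

*Example.* On the torus $\mathbb T^3=(\mathbb R/2\pi\mathbb Z)^3$ let $u$ have the coordinates $2^{-k/2}\cos kx_1$ and $2^{-k/2}\sin kx_1$, $k\ge1$. Then $|u|^2=\sum_k2^{-k}=1$ and $|du|^2=\sum_kk^22^{-k}=6$, so $u\in H^1(\mathbb T^3,\ell^2)$ is a map into $\mathbb S^\infty$.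

**Definition 1.2 (weakly harmonic).** A map $u\in H^1(M,\ell^2)$ with $|u|=1$ a.e. is *(weakly) harmonic* into $\mathbb S^\infty$ if $\Delta_gu=|du|_g^2u$ weakly, that is,
$$\int_M\langle du,d\psi\rangle=\int_M|du|_g^2\langle u,\psi\rangle\tag{1.1}$$
for all $\psi\in C^\infty(M,\ell^2)$ with only finitely many nonzero components. Such a map may have singularities.

*Example (eigenmaps).* If $u$ is smooth with finitely many nonzero coordinates, $|u|=1$ and $\Delta_gu=\lambda u$, then $0=\frac12\Delta_g|u|^2=\langle u,\Delta_gu\rangle-|du|^2$, so $|du|^2=\lambda$ and $u$ is harmonic. The torus map above is not harmonic: its coordinates satisfy $\Delta u_i=k^2u_i$, harmonicity would require $k^2=6$ for every $k$.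

*Example (a singular map).* Let $u:S^m\to S^{m-1}$, $u(x',x_{m+1})=x'/|x'|$. Let $r$ be the distance to a pole. The metric is $dr^2+\sin^2r\,d\omega^2$ and $u=\omega$. The coordinates of $\omega$ are eigenfunctions of $S^{m-1}$ with eigenvalue $m-1$, so off the poles
$$|du|^2=\frac{m-1}{\sin^2r},\qquad \Delta_gu=\frac{m-1}{\sin^2r}\,u=|du|^2u .$$
Since $\int_0^\pi\sin^{-2}r\,\sin^{m-1}r\,dr<\infty$ for $m\ge3$, $|du|^2$ is integrable. To cross a pole $p$ use the cutoffs
$$\xi_\rho=\min\{1,\max\{0,d(\cdot,p)/\rho-1\}\},\qquad \int|d\xi_\rho|^2\le\rho^{-2}|B(p,2\rho)|\le C\rho^{m-2}\to0 .\tag{1.2}$$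
Let $\xi_\rho$ also denote the product of the cutoffs at the two poles. We have $\xi_\rho u\to u$ in $L^2$, and $d(\xi_\rho u)=\xi_\rho du+d\xi_\rho\otimes u$ converges in $L^2$ to the pointwise derivative $du$, so $u\in H^1$. Testing the equation off the poles with $\xi_\rho\psi$ gives $\int\xi_\rho\langle du,d\psi\rangle+\int\langle du,d\xi_\rho\otimes\psi\rangle=\int|du|^2\xi_\rho\langle u,\psi\rangle$. The middle term tends to $0$, and we get (1.1). So $u$ is weakly harmonic, with two singular points.

**Definition 1.3 (spectral index).** The *(spectral) index* of $u$ is $\operatorname{ind}u=\operatorname{ind}(\Delta_g-|du|_g^2)$: the maximal dimension (possibly $\infty$) of a linear subspace of $C^\infty(M)$ on which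
$$Q_u(\phi)=\int_M|d\phi|_g^2-\int_M|du|_g^2\phi^2$$
is negative definite.

*Example.* A constant map has index $0$. If $u$ is not constant, $Q_u(1)=-\int|du|^2<0$, so the index is at least $1$. For an eigenmap, $Q_u(\phi)=\int|d\phi|^2-\lambda\int\phi^2$, and the index is the number of eigenvalues smaller than $\lambda$. For the inclusion $S^m\subset\mathbb R^{m+1}$ we have $\lambda=m$, and only the constants lie below, so the index is $1$.

*Example (infinite index).* For $u=x'/|x'|$ on $S^m$ with $3\le m\le6$, $\operatorname{ind}u=\infty$. Put $a=\frac{m-2}2$ and take $\phi=r^{-a}g(t)$ with $t=\log\frac1r$ and $g\in C_c^\infty(\mathbb R)$. Then $\phi_r=-r^{-a-1}(ag+g')$, and since $-2a-2+(m-1)=-1$ and $\int gg'\,dt=0$,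
$$\int\phi_r^2r^{m-1}dr=\int(g'^2+a^2g^2)\,dt,\qquad\int\frac{\phi^2}{r^2}r^{m-1}dr=\int g^2\,dt.\tag{1.3}$$
Now $a^2<m-1$ means $m^2-8m+8<0$, i.e. $m<4+2\sqrt2$, which holds for $m\le6$. Put $\kappa=\frac12(m-1-a^2)>0$, let $g$ be a bump on an interval so long that $\int g'^2<\kappa\int g^2$, and let $\epsilon>0$ satisfy $\epsilon(m-1)\le\kappa$. Translate $g$ so far towards $t=+\infty$ that $(1-\epsilon)r^{m-1}\le\sin^{m-1}r\le r^{m-1}$ on the support of $\phi$. Since $\sin^{-2}r\ge r^{-2}$,
$$Q_u(\phi)\le|S^{m-1}|\int\big(g'^2+(a^2-(1-\epsilon)(m-1))g^2\big)dt\le|S^{m-1}|\int(g'^2-\kappa g^2)\,dt<0 .$$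
Infinitely many translates of $g$ have disjoint supports, and $Q_u$ is negative definite on the span of the corresponding $\phi$.

**Definition 1.4 (finite-dimensional subsphere).** A *finite-dimensional subsphere* $\mathbb S^n\subset\mathbb S^\infty$ is the intersection of $\mathbb S^\infty$ with an $(n+1)$-dimensional linear subspace of $\ell^2$. The map $u$ is *contained* in $\mathbb S^n$ if $u(x)\in\mathbb S^n$ for a.e. $x$.

*Example.* The map $x'/|x'|$ is contained in $\mathbb S^{m-1}$. The torus map of Definition 1.1 is contained in no finite-dimensional subsphere, by the following lemma, because its coordinates are linearly independent.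

**Lemma 1.5.** For $a\in\ell^2$ let $Ta=\langle a,u\rangle\in L^2(M)$. The following are equivalent: $u$ is contained in a finite-dimensional subsphere; $\dim T(\ell^2)<\infty$; the coordinates $u_i$ span a finite-dimensional subspace of $L^2(M)$.

*Proof.* If $u\in E$ a.e. with $\dim E<\infty$, then $Ta$ depends only on the projection of $a$ to $E$, so $\dim T(\ell^2)\le\dim E$. If $\dim T(\ell^2)<\infty$, the $u_i=Te_i$ span a finite-dimensional space. If the $u_i$ span a finite-dimensional, hence closed, space $W$, then $T(\ell^2)\subset W$, because $|Ta|\le|a|$ makes $T$ continuous and finite sequences are dense. So it remains to pass from $\dim T(\ell^2)<\infty$ to a subsphere. In that case $\ker T$ is closed and of finite codimension. For each $a$ in a countable dense subset of $\ker T$ we have $\langle a,u(x)\rangle=0$ for a.e. $x$; hence for a.e. $x$ this holds for all these $a$ at once, and $u(x)\in(\ker T)^\perp$, which is finite-dimensional. $\square$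

We can now ask, following Denis Vinokurov, "Maximizing higher eigenvalues in dimensions three and above", arXiv:2506.09328 (2025): **is every weakly harmonic map $u:M\to\mathbb S^\infty$ of finite spectral index contained in a finite-dimensional subsphere?** We shall prove that the answer is yes. The converse implication fails: $x'/|x'|$ with $3\le m\le6$ lies in a finite-dimensional subsphere and has infinite index.

From now on $u$ is weakly harmonic, $V=|du|_g^2\in L^1(M)$, $V\ge0$, $Q=Q_u$, and $Q(\phi,\psi)=\int\langle d\phi,d\psi\rangle-\int V\phi\psi$ is the polarized form.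

## 2. Bounded energy density, and the borderline Hardy potential

The equation $\Delta_gu_i=Vu_i$ says, at least formally, that every coordinate is in the kernel of $\Delta_g-V$, so that $Q$ vanishes on the span of the coordinates. We want to bound the dimension of spaces on which $Q\le0$. One tool will be used more than once.

**Min–max bound.** If a linear space $W\subset H^1(M)$ satisfies $\int|d\psi|^2\le\Lambda\int\psi^2$ for all $\psi\in W$, then $\dim W\le\#\{k:\lambda_k\le\Lambda\}$. Indeed, let $n$ be this number. If $\dim W>n$, some nonzero $\psi\in W$ is $L^2$-orthogonal to the first $n$ eigenfunctions, so $\int|d\psi|^2\ge\lambda_{n+1}\int\psi^2>\Lambda\int\psi^2$, a contradiction.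

*The simplest case.* Suppose $V\le\Lambda$. If $Q\le0$ on a linear space $F\subset H^1(M)$, then $\int|d\phi|^2\le\int V\phi^2\le\Lambda\int\phi^2$ on $F$, and $\dim F\le\#\{k:\lambda_k\le\Lambda\}$. No hypothesis on the index was needed. The same argument works if there are $\epsilon>0$ and $C$ with
$$\int V\phi^2\le(1-\epsilon)\int|d\phi|^2+C\int\phi^2\tag{2.1}$$
for all $\phi\in F$: then $\epsilon\int|d\phi|^2\le C\int\phi^2$ there.

So the first plan is to derive (2.1) from finite index. Locally this nearly works. We shall see that finite index forces $Q\ge0$ on functions supported in a small ball about any given point, i.e. $\int V\phi^2\le\int|d\phi|^2$ there. A partition of unity would give (2.1), except that the constant in front of $\int|d\phi|^2$ is $1$ and not $1-\epsilon$. This is exactly where the plan stops, because nonnegativity of a form $\int|d\phi|^2-\int W\phi^2$ does not leave room for an $\epsilon$. Take on $\mathbb R^m$ the potential $W=a^2/r^2$, $a=\frac{m-2}2$. Hardy's inequality says $\int|d\phi|^2-\int W\phi^2\ge0$.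 For $\phi=r^{-a}g(\log\frac1r)$, formula (1.3) gives
$$\int W\phi^2=|S^{m-1}|\int a^2g^2\,dt,\qquad\int|d\phi|^2=|S^{m-1}|\int(a^2g^2+g'^2)\,dt,\qquad\int\phi^2=|S^{m-1}|\int e^{-2t}g^2\,dt .$$
With $g(t)=G((t-2L)/L)$ and a fixed $0\neq G\in C_c^\infty(-1,1)$, we have $\int g^2=L\int G^2$, $\int g'^2=L^{-1}\int G'^2$ and $\int e^{-2t}g^2\le e^{-2L}L\int G^2$. Dividing (2.1), with $W$ in place of $V$, by $|S^{m-1}|\,L\int G^2$ and letting $L\to\infty$ would give $a^2\le(1-\epsilon)a^2$, which is false.

Two observations get us around this. First, away from a small closed set $S$ the map $u$ is continuous, and there the potential $V=|du|^2$ does satisfy a bound with room to spare. Second, near $S$ we do not need coercivity of $Q$ in $H^1$. It is enough that, for functions supported near $S$, $Q(\phi)$ controls the $L^2$ norm of $\phi$ on compact sets *off* $S$. This weaker positivity can be transported from the region where $\phi$ vanishes, by the Harnack inequality. Then a function $\phi\in F$ is determined by its part away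 from $S$, and that part is controlled by finitely many eigenfunctions.

## 3. Singular test functions, stable sets, sets of zero capacity

**Definition 3.1.** Put
$$\mathcal X=H^1(M)\cap L^\infty(M)\ \subset\ \mathcal Y=\Big\{\phi\in H^1(M):\int V\phi^2<\infty\Big\}.$$
For $D\subset M$ open, $\mathcal X_c(D)$ and $\mathcal Y_c(D)$ are the elements with compact support in $D$. For $\ell^2$-valued $f$ put $Q(f)=\sum_iQ(f_i)$ when the sums converge.

*Example.* For $u=x'/|x'|$, a function equal to $r^{-b}$ near a pole, $0<b<\frac{m-2}2$, and smooth elsewhere, with a smooth cutoff before the other pole, lies in $\mathcal Y$ and not in $\mathcal X$: both $\int|d\phi|^2$ and $\int V\phi^2$ behave near the pole like $\int_0r^{m-3-2b}dr<\infty$.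

**Definition 3.2.** An open set $D$ is *stable* if $Q\ge0$ on $C_c^\infty(D)$.

*Example.* If $V$ is bounded, small balls are stable, by the Poincaré inequality $\int\phi^2\le C\rho^2\int|d\phi|^2$ for $\phi\in C_c^\infty(B(p,\rho))$. If $V\not\equiv0$, then $M$ is not stable, since $Q(1)<0$. For $x'/|x'|$ with $3\le m\le6$, no ball about a pole is stable, by the computation in Section 1. Open subsets of stable sets are stable, and $\emptyset$ is stable.

**Definition 3.3.** A closed set $S\subset M$ has *zero capacity* if there are Lipschitz functions $\xi_j$, $0\le\xi_j\le1$, $\xi_j=0$ near $S$, with $\xi_j\to1$ a.e. and $\int|d\xi_j|^2\to0$. Then $|S|=0$, since $\xi_j=0$ on $S$.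

*Example.* A point has zero capacity, by (1.2) and $m\ge3$. The equator of $S^m$ does not: Lemma 8.2 shows that removing a set of zero capacity does not disconnect $M$.

**Density facts.**

(i) *If $f\in\mathcal X_c(D)$, there are $f_\varepsilon\in C_c^\infty(D)$, uniformly bounded, with $f_\varepsilon\to f$ in $H^1$ and, along a sequence, a.e.; along it $Q(f_\varepsilon)\to Q(f)$.* Cut $f$ into pieces by a partition of unity subordinate to charts and mollify each. Since $V\in L^1$ and the $f_\varepsilon$ are uniformly bounded, $\int Vf_\varepsilon^2\to\int Vf^2$ by dominated convergence.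

(ii) *If $D$ is stable, $Q\ge0$ on $\mathcal Y_c(D)$.* For bounded functions this is (i). For $\phi\in\mathcal Y_c(D)$ let $\phi_k=\max(-k,\min(\phi,k))$. Then $Q(\phi_k)\ge0$, $\phi_k\to\phi$ in $H^1$, and $\int V\phi_k^2\to\int V\phi^2$ by monotone convergence.

(iii) *The weak equation holds for all $\psi\in H^1\cap L^\infty(M,\ell^2)$:*
$$\int\langle du,d\psi\rangle=\int V\langle u,\psi\rangle.\tag{3.1}$$
By (1.1), $\int\langle du_i,d\psi\rangle=\int Vu_i\psi$ for scalar smooth $\psi$. By (i) with $D=M$, and dominated convergence, this extends to $\psi\in\mathcal X$. Apply it to the pair $(u_i,\psi_i)$ and sum over $i$. This is legitimate because $\sum_i|du_i||d\psi_i|\le|du||d\psi|$ and $V\sum_i|u_i\psi_i|\le V|\psi|$ are integrable.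

**Theorem A.** If $u:M\to\mathbb S^\infty$ is weakly harmonic and $\operatorname{ind}u<\infty$, then there is $\Lambda<\infty$ such that every linear subspace $F\subset\mathcal Y$ with $Q\le0$ on $F$ satisfies $\dim F\le\#\{k:\lambda_k(M,g)\le\Lambda\}<\infty$. Consequently $u$ is contained in a finite-dimensional subsphere $\mathbb S^n$.

**Theorem B.** For weakly harmonic $u$ the following are equivalent:

(a) $\operatorname{ind}u<\infty$;

(b) there is a closed set $S$ of zero capacity such that $u$ has a continuous representative on $M\setminus S$ and some open $U\supset S$ is stable;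

(c) there is $\Lambda$ as in Theorem A, i.e. $\dim F\le\#\{k:\lambda_k\le\Lambda\}$ for every linear $F\subset\mathcal Y$ with $Q\le0$ on $F$.

In case (a), one may take in (b) a set with $\mathcal H^{m-2}(S)=0$.

Here (c)⇒(a) is immediate, since $C^\infty(M)\subset\mathcal Y$. We prove (a)⇒(b) in Sections 4–6 and (b)⇒(c) in Sections 7–9.

**How the subsphere follows from the dimension bound.** For $a\in\ell^2$, $Ta=\langle a,u\rangle$ is bounded, and $|d(Ta)|\le|a||du|$, so $Ta\in\mathcal X$. For $\psi\in\mathcal X$, (3.1) with the test map $\psi a$ reads $\int\langle d(Ta),d\psi\rangle=\int V(Ta)\psi$, that is, $Q(Ta,\psi)=0$. Hence $Q\equiv0$ on $F=T(\ell^2)\subset\mathcal Y$. The bound gives $\dim T(\ell^2)<\infty$, and Lemma 1.5 applies.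

## 4. Finite index makes sets of zero capacity sit in stable sets

*In Sections 4–6 we assume $\operatorname{ind}u<\infty$.*

**Lemma 4.1.** If $\operatorname{ind}u<\infty$ and $S$ is closed of zero capacity, then some open $U\supset S$ is stable.

*Proof.* The purpose of zero capacity is to push negative directions off $S$; if there were always one, we would collect infinitely many with disjoint supports. Suppose no open set containing $S$ is stable. Put $U_1=M$. Given an open $U_k\supset S$, choose $\phi\in C_c^\infty(U_k)$ with $Q(\phi)<0$. We have $d(\xi_j\phi)=\xi_jd\phi+\phi\,d\xi_j\to d\phi$ in $L^2$, since $\phi$ is bounded, and $\int V\xi_j^2\phi^2\to\int V\phi^2$ by dominated convergence. So $Q(\xi_j\phi)<0$ for some $j$. The function $\xi_j\phi$ is bounded, Lipschitz, and compactly supported in $U_k\setminus S$. By density fact (i) there is $\phi_k\in C_c^\infty(U_k\setminus S)$ with $Q(\phi_k)<0$. Put $U_{k+1}=U_k\setminus\operatorname{supp}\phi_k$, an open set containing $S$, and continue. The $\phi_k$ have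 disjoint supports, so $Q(\sum a_k\phi_k)=\sum a_k^2Q(\phi_k)$. Thus $Q$ is negative definite on an infinite-dimensional space, a contradiction. $\square$

**Lemma 4.2.** A compact $S$ with $\mathcal H^{m-2}(S)=0$ has zero capacity.

*Proof.* Given $j$, cover $S$ by sets of small diameters $d_i$ with $\sum d_i^{m-2}<1/j$. Choose a point $p_i$ in each set and radii $r_i>d_i$, still small, with $\sum r_i^{m-2}\le1/j$. The open balls $B(p_i,r_i)$ cover $S$, and finitely many suffice. Put
$$\xi_j=\min_i\min\{1,\max\{0,d(\cdot,p_i)/r_i-1\}\}.$$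
It vanishes on the union of the finitely many balls, so near $S$. Almost everywhere $|d\xi_j|^2\le\sum_ir_i^{-2}1_{B(p_i,2r_i)}$, so $\int|d\xi_j|^2\le C\sum r_i^{m-2}\to0$. Also $|\{\xi_j<1\}|\le C\sum r_i^m\to0$, and a subsequence of $\xi_j$ converges to $1$ a.e. $\square$

Fix $r_0\le1$, below the injectivity radius, so small that in normal coordinates at any $p$ on $B(p,r_0)$ we have $\frac12\delta\le g\le2\delta$ with uniform $C^k$ bounds. Since points have zero capacity, Lemma 4.1 shows that every $p\in M$ has a stable ball $B(p,r_p)$ with $r_p\le r_0$.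

## 5. A Caccioppoli inequality from stability

*Purpose.* We want to bound the energy on a ball by the oscillation of $u$ on a larger ball. The equation alone leaves a term $\int V\eta^2|u-c|^2$, which is not small; stability absorbs it.

**Lemma 5.1.** Let $D$ be stable, $c\in\ell^2$ with $|c|=1$, and $\eta$ Lipschitz with compact support in $D$. Then
$$\int\eta^2V\le6\int|d\eta|^2|u-c|^2.\tag{5.1}$$

*Proof.* Put $f=u-c$. Since $|u|=|c|=1$,
$$\langle u,f\rangle=1-\langle u,c\rangle=\tfrac12|f|^2 .$$
Testing (3.1) with $\eta^2f$ gives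
$$\int\eta^2V+2\int\eta\langle du,d\eta\otimes f\rangle=\tfrac12\int V\eta^2|f|^2.\tag{5.2}$$
Since $|d(\eta f)|^2=\eta^2V+2\eta\langle du,d\eta\otimes f\rangle+|d\eta|^2|f|^2$, (5.2) says $\int|d(\eta f)|^2=\int|d\eta|^2|f|^2+\frac12\int V\eta^2|f|^2$. Each $\eta f_i\in\mathcal X_c(D)$, so stability gives
$$0\le Q(\eta f)=\int|d\eta|^2|f|^2-\tfrac12\int V\eta^2|f|^2,\qquad\text{i.e.}\quad\tfrac12\int V\eta^2|f|^2\le\int|d\eta|^2|f|^2 .$$
Insert this in (5.2) and use $2\eta|du||d\eta||f|\le\frac12\eta^2V+2|d\eta|^2|f|^2$: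
$$\int\eta^2V\le\int|d\eta|^2|f|^2+\tfrac12\int\eta^2V+2\int|d\eta|^2|f|^2 .$$
Absorbing $\frac12\int\eta^2V$, which is finite, gives (5.1). $\square$

*Choice of $c$.* Let $\bar u$ be the mean value of $u$ over a ball. Then $|\bar u|\le1$. If $\bar u\ne0$ take $c=\bar u/|\bar u|$, so that $|\bar u-c|=1-|\bar u|\le|u-\bar u|$; if $\bar u=0$ take any unit $c$, so that $|u-c|\le2=2|u-\bar u|$. In both cases
$$|u-c|\le2|u-\bar u|.\tag{5.3}$$

## 6. Energy decay and the singular set

Fix $p\in M$ and identify the stable ball $B(p,r_p)$ with a Euclidean ball $\mathbb B$ about $0$ by normal coordinates. Here $B_\rho(x)$ are Euclidean balls, $\operatorname{av}_Bw=|B|^{-1}\int_Bw\,dx$ is the Lebesgue mean, and $\bar u_{x,\rho}=\operatorname{av}_{B_\rho(x)}u$. The measures $dx$ and $dv_g$, and the two norms of covectors, are comparable. Put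
$$E(x,\rho)=\rho^{2-m}\int_{B_\rho(x)}V .$$
Constants $C$ depend only on $(M,g)$. Bounded sequences in $\ell^2$ need not have convergent subsequences (take the unit vectors $e_k$), so instead of blowing up and taking limits we make direct estimates, component by component, whose constants do not see the number of components.

**Step 1: higher integrability of $V$.** The aim is a reverse Hölder inequality for $V$. Let $q=\frac{2m}{m+2}\ge1$, whose Sobolev exponent is $\frac{mq}{m-q}=2$, and $s=\frac q2=\frac m{m+2}<1$. The scalar Sobolev–Poincaré inequality, which is scale invariant for this pair of exponents, gives $\|w-\bar w\|_{L^2(B_\rho)}^2\le C\|dw\|_{L^q(B_\rho)}^2=C\||dw|^2\|_{L^s(B_\rho)}$. For nonnegative functions and $s<1$ the Minkowski inequality is reversed: $\sum_i\|w_i\|_{L^s}\le\|\sum_iw_i\|_{L^s}$. Hence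
$$\|u-\bar u\|_{L^2(B_\rho)}^2=\sum_i\|u_i-\bar u_i\|_{L^2}^2\le C\sum_i\||du_i|^2\|_{L^s}\le C\|V\|_{L^s(B_\rho)} .$$
Let $\overline{B_{2\rho}(x)}\subset\mathbb B$. Use (5.1) with a cutoff $\eta=1$ on $B_\rho(x)$, supported in $\overline{B_{2\rho}(x)}$, with $|d\eta|\le C/\rho$, and with $c$ as in (5.3) for the ball $B_{2\rho}(x)$:
$$\int_{B_\rho}V\le C\rho^{-2}\int_{B_{2\rho}}|u-\bar u_{x,2\rho}|^2\le C\rho^{-2}\Big(\int_{B_{2\rho}}V^s\Big)^{1/s}.$$
Divide by $\rho^m$. Since $m/s=m+2$, all powers of $\rho$ cancel: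
$$\operatorname{av}_{B_\rho(x)}V\le C\big(\operatorname{av}_{B_{2\rho}(x)}V^{m/(m+2)}\big)^{(m+2)/m}.$$
This is the hypothesis of Gehring's lemma (Giaquinta, *Multiple Integrals…*, Prop. V.1.1) for the function $V^{m/(m+2)}$ and the exponent $\frac{m+2}m>1$. It yields $\delta\in(0,1]$, depending only on $(M,g)$, with
$$\big(\operatorname{av}_{B_\rho(x)}V^{1+\delta}\big)^{1/(1+\delta)}\le C\operatorname{av}_{B_{2\rho}(x)}V\qquad\text{whenever }\overline{B_{2\rho}(x)}\subset\mathbb B.\tag{6.1}$$

**Step 2: comparison with a harmonic replacement.** The aim is to show that $u$ is close to a componentwise harmonic map where $E$ is small. Let $\overline{B_{2\rho}(x)}\subset\mathbb B$ and let $h_i$ be $\Delta_g$-harmonic in $B_\rho(x)$ with $h_i-u_i\in H_0^1(B_\rho(x))$. Since $\int\langle dh_i,d(u_i-h_i)\rangle=0$, summing gives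
$$\int_{B_\rho}|d(u-h)|^2=\int_{B_\rho}|du|^2-\int_{B_\rho}|dh|^2,\qquad\int_{B_\rho}\langle du,d(u-h)\rangle=\int_{B_\rho}|d(u-h)|^2.\tag{6.2}$$
For $|a|=1$ the function $\langle a,h\rangle$ is harmonic with boundary values $\langle a,u\rangle\le1$, so $\langle a,h\rangle\le1$ by the maximum principle. Using a countable dense set of such $a$, we get $|h|\le1$ a.e., so $|u-h|\le2$. The map $u-h$, extended by $0$, therefore lies in $H^1\cap L^\infty(M,\ell^2)$ and may be used in (3.1). Put $p'=\frac{1+\delta}\delta\ge2$, so that $|u-h|^{p'}\le2^{p'-2}|u-h|^2$. By (6.2), Hölder and (6.1),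
$$\int_{B_\rho}|d(u-h)|^2=\int_{B_\rho}V\langle u,u-h\rangle\le C\rho^m\big(\operatorname{av}_{B_{2\rho}}V\big)\big(\operatorname{av}_{B_\rho}|u-h|^2\big)^{1/p'} .$$
By Poincaré in $H_0^1$ and (6.2), $\operatorname{av}_{B_\rho}|u-h|^2\le C\rho^{2-m}\int_{B_\rho}|d(u-h)|^2\le CE(x,\rho)\le CE(x,2\rho)$, while $\operatorname{av}_{B_{2\rho}}V\le C\rho^{-2}E(x,2\rho)$. Hence
$$\int_{B_\rho}|d(u-h)|^2\le C\rho^{m-2}E(x,2\rho)^{1+1/p'}.\tag{6.3}$$

**Step 3: decay of $E$.** The aim is to turn (6.3) into a power of $\rho$. The interior gradient estimate for scalar harmonic functions (Gilbarg–Trudinger, Thms 8.17, 8.32, applied to $h_i$ minus its mean, together with Poincaré) is $\sup_{B_{\rho/2}}|dh_i|^2\le C\operatorname{av}_{B_\rho}|dh_i|^2$. Summing over $i$, for $\theta\le\frac12$,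
$$\int_{B_{\theta\rho}}V\le2\int_{B_{\theta\rho}}|dh|^2+2\int_{B_\rho}|d(u-h)|^2\le C\theta^m\int_{B_\rho}V+C\rho^{m-2}E(x,2\rho)^{1+1/p'} .$$
Multiply by $(\theta\rho)^{2-m}$:
$$E(x,\theta\rho)\le C_1\theta^2E(x,2\rho)+C_1\theta^{2-m}E(x,2\rho)^{1+1/p'} .$$
Fix $\theta\le\frac12$ with $C_1\theta^2\le\frac14$, then $\varepsilon_0$ with $C_1\theta^{2-m}\varepsilon_0^{1/p'}\le\frac14$. With $\tau=\theta/2$ and $R=2\rho$ we have: if $\overline{B_R(x)}\subset\mathbb B$ and $E(x,R)\le\varepsilon_0$, then $E(x,\tau R)\le\frac12E(x,R)$. Iterating, $E(x,\tau^kR)\le2^{-k}\varepsilon_0$. Define $\alpha$ by $\tau^{2\alpha}=\frac12$; since $\tau\le\frac14$, $\alpha\in(0,1)$. For $\tau^{k+1}R<\rho\le\tau^kR$ we get $E(x,\rho)\le\tau^{2-m}E(x,\tau^kR)\le\tau^{2-m}\varepsilon_0\,\tau^{2\alpha k}$, and $\tau^k<\rho/(\tau R)$. Therefore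
$$E(x,R)\le\varepsilon_0\ \Longrightarrow\ E(x,\rho)\le C(\rho/R)^{2\alpha}\quad(0<\rho\le R).\tag{6.4}$$

**Step 4: continuity where the energy is small.** Put $\varepsilon_1=2^{2-m}\varepsilon_0$ and suppose $E(0,2R)\le\varepsilon_1$ for some $R$ with $2R<r_p$. We claim that $u$ is Hölder continuous near $p$. For $x\in B_R(0)$ we have $B_R(x)\subset B_{2R}(0)$, so $E(x,R)\le2^{m-2}E(0,2R)\le\varepsilon_0$. By Poincaré, summed over components, and (6.4),
$$\operatorname{av}_{B_\rho(x)}|u-\bar u_{x,\rho}|^2\le CE(x,\rho)\le K\rho^{2\alpha},\qquad x\in B_R(0),\ \rho\le R,$$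
where $K$ may depend on $R$. Now Campanato's argument applies to Hilbert-valued maps. By Jensen, $|\bar u_{x,\rho/2}-\bar u_{x,\rho}|^2\le\operatorname{av}_{B_{\rho/2}(x)}|u-\bar u_{x,\rho}|^2\le2^mK\rho^{2\alpha}$. Summing over $\rho,\rho/2,\rho/4,\dots$ shows that $\bar u_{x,2^{-k}R}$ converges to some $\tilde u(x)$. For $\rho\in(2^{-k-1}R,2^{-k}R]$, comparing $\bar u_{x,\rho}$ with $\bar u_{x,2^{-k}R}$ in the same way gives $|\tilde u(x)-\bar u_{x,\rho}|\le C_K\rho^\alpha$ for all $\rho\le R$. If $x,y\in B_R(0)$ and $\rho=|x-y|\le R/2$, then $B_\rho(y)\subset B_{2\rho}(x)$ gives $|\bar u_{y,\rho}-\bar u_{x,2\rho}|^2\le2^mK(2\rho)^{2\alpha}$, hence $|\tilde u(x)-\tilde u(y)|\le C_K|x-y|^\alpha$. By Lebesgue differentiation in each component, $\tilde u=u$ a.e.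

**Step 5: the singular set.** Let $\Sigma$ be the closed set of points that have no neighborhood in which $u$ has a continuous representative. Local continuous representatives agree on overlaps, so $u$ has a continuous representative on $M\setminus\Sigma$. We show $\mathcal H^{m-2}(\Sigma)=0$. Geodesic balls about $p$ are Euclidean balls about $0$ in normal coordinates, so Step 4 gives
$$\int_{B(p,\rho)}V\ge\varepsilon_1\rho^{m-2}\qquad\text{for all }p\in\Sigma,\ \rho<r_p.\tag{6.5}$$
For a.e. $p$ the quotient $\rho^{-m}\int_{B(p,\rho)}V$ stays bounded as $\rho\to0$, so $\rho^{2-m}\int_{B(p,\rho)}V\to0$. By (6.5) such $p$ are not in $\Sigma$, and $|\Sigma|=0$. Now let $O\supset\Sigma$ be open and $\sigma>0$. Apply the $5r$-covering lemma to the balls $B(p,\rho)\subset O$ with $p\in\Sigma$ and $\rho<\min(r_p,\sigma)$: there are countably many disjoint ones $B(p_i,\rho_i)$ with $\Sigma\subset\bigcup B(p_i,5\rho_i)$. Then $\sum\rho_i^{m-2}\le\varepsilon_1^{-1}\sum\int_{B(p_i,\rho_i)}V\le\varepsilon_1^{-1}\int_OV$. Letting $\sigma\to0$,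 $\mathcal H^{m-2}(\Sigma)\le C\int_OV$. Taking $O=\{d(\cdot,\Sigma)<1/k\}$ and $k\to\infty$, the right side tends to $C\int_\Sigma V=0$.

By Lemma 4.2, $\Sigma$ has zero capacity; by Lemma 4.1 it has a stable neighborhood. This proves (a)⇒(b) with $S=\Sigma$ and $\mathcal H^{m-2}(S)=0$.

## 7. Off $S$ the potential is form-small

*From now on we assume only (b)*, with $S$ and $U$ as there, and we aim at (c). If $V=0$ a.e., then $Q(\phi)=\int|d\phi|^2$, and $Q\le0$ on $F$ forces $F$ to consist of constants, so (c) holds with $\Lambda=0$. Assume $V\not\equiv0$. Then $Q(1)<0$, so $M$ is not stable and $U\ne M$.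

*Purpose of this section.* Where $u$ is continuous we recover the inequality with room that was missing in Section 2. Take the continuous representative of $u$ on $M\setminus S$; it satisfies $|u|=1$ everywhere there.

**Definition 7.1.** A ball $B=B(q,\rho)$ with $\rho\le r_0$ and $B\cap S=\emptyset$ is *good* if
$$\int V\phi^2\le\tfrac12\int|d\phi|^2\qquad\text{for all }\phi\in H_0^1(B).\tag{7.1}$$
A ball of radius at most $r_0$ contained in a good ball is good. In particular, $H_0^1(B)\subset\mathcal Y$ for good $B$ (extending by $0$).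

*Example.* If $V$ is bounded, then $\int V\phi^2\le\sup V\cdot C\rho^2\int|d\phi|^2$ on $H_0^1(B(q,\rho))$, so all sufficiently small balls off $S$ are good.

**Lemma 7.2.** Every $p\in M\setminus S$ is the center of a good ball.

*Proof.* Let $c=u(p)$ and choose $\rho\le r_0$ with $B=B(p,\rho)$ disjoint from $S$ and $|u-c|\le\varepsilon=\frac14$ on $B$. For $\phi\in C_c^\infty(B)$ test (3.1) with $\phi^2(u-c)$, and use $\langle u,u-c\rangle=\frac12|u-c|^2$:
$$\int V\phi^2+2\int\phi\langle du,d\phi\otimes(u-c)\rangle=\tfrac12\int V\phi^2|u-c|^2\le\tfrac{\varepsilon^2}2\int V\phi^2 .$$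
So $(1-\frac{\varepsilon^2}2)\int V\phi^2\le2\varepsilon\big(\int V\phi^2\big)^{1/2}\big(\int|d\phi|^2\big)^{1/2}$, i.e. $\int V\phi^2\le\frac{4\varepsilon^2}{(1-\varepsilon^2/2)^2}\int|d\phi|^2$. For $\varepsilon=\frac14$ the factor is $\frac14\cdot\frac{1024}{961}<\frac12$. For $\phi\in H_0^1(B)$ approximate in $H^1$ and a.e. by functions in $C_c^\infty(B)$ and use Fatou's lemma on the left. $\square$

**Lemma 7.3.** For every compact $R\subset M\setminus S$ there is $C_R$ with
$$Q(\phi)\ge\tfrac12\int|d\phi|^2-C_R\int\phi^2\qquad\text{for all }\phi\in\mathcal Y\text{ supported in }R.\tag{7.2}$$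

*Proof.* Cover $R$ by finitely many good balls and take smooth $\theta_k$, compactly supported in them, with $\sum\theta_k^2=1$ on a neighborhood of $R$. Then $\theta_k\phi$ is admissible in (7.1). In $\sum_k|d(\theta_k\phi)|^2$ the cross terms add up to $\phi\langle d\sum_k\theta_k^2,d\phi\rangle=0$, so
$$\int V\phi^2=\sum_k\int V(\theta_k\phi)^2\le\tfrac12\sum_k\int|d(\theta_k\phi)|^2=\tfrac12\int|d\phi|^2+\tfrac12\int\sum_k|d\theta_k|^2\,\phi^2.\qquad\square$$

If $S=\emptyset$, we are already done: (7.2) with $R=M$ gives $\int|d\phi|^2\le2C_M\int\phi^2$ whenever $Q(\phi)\le0$, and the min–max bound gives (c) with $\Lambda=2C_M$. So assume $S\ne\emptyset$.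

## 8. Positivity of $Q$ propagates inside the stable neighborhood

Fix an open $N$ with $S\subset N\subset\overline N\subset U$.

*Purpose.* For $\phi$ supported in $N$, stability of $U$ gives $Q(\phi)\ge0$. We want more: that $Q(\phi)$ controls $\int_R\phi^2$ for every compact $R$ off $S$. In $U\setminus\overline N$ this is trivial, since $\phi=0$ there. The next lemma moves the control from a small set $O$ to a ball around it.

**Lemma 8.1.** Let $B=B(q,4\rho)$ be good with $\overline B\subset U\setminus S$, and let $O\subset B(q,\rho)$ be measurable with $|O|>0$. There is $C=C(B,O)$ such that for all $0\le\phi\in\mathcal Y_c(N)$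
$$\int_{B(q,\rho)}\phi^2\le C\Big(\int_O\phi^2+Q(\phi)\Big).$$

*Proof.* Constants may depend on $B$ and $O$, not on $\phi$. We split $\phi$ on $B$ into a solution $\phi_0$, to which the Harnack inequality applies, and a part $\phi_1$ paid for by $Q(\phi)$. We write $B_r=B(q,r)$.

**Step 1: the splitting.** By (7.1), $Q$ is bounded on $H_0^1(B)$ and
$$Q(\psi)\ge\tfrac12\int|d\psi|^2\qquad(\psi\in H_0^1(B)).\tag{8.1}$$
The functional $\psi\mapsto Q(\phi,\psi)$ is bounded on $H_0^1(B)$, because $|\int V\phi\psi|\le(\int V\phi^2)^{1/2}(\frac12\int|d\psi|^2)^{1/2}$. By Lax–Milgram there is $\phi_1\in H_0^1(B)$ with $Q(\phi_1,\psi)=Q(\phi,\psi)$ for all $\psi\in H_0^1(B)$. Put $\phi_0=\phi-\phi_1$. Its support lies in the compact set $\operatorname{supp}\phi\cup\overline B\subset U$, so $\phi_0\in\mathcal Y_c(U)$, and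
$$Q(\phi_0,\psi)=0\qquad(\psi\in H_0^1(B)).\tag{8.2}$$
With $\psi=\phi_1$, $Q(\phi)=Q(\phi_0)+Q(\phi_1)$. Since $U$ is stable, $Q(\phi_0)\ge0$ by density fact (ii). Here it matters that we allow unbounded functions: $\phi_1$ need not be bounded. With (8.1) and the Poincaré inequality,
$$\int\phi_1^2\le C\int|d\phi_1|^2\le2C\,Q(\phi_1)\le2C\,Q(\phi).\tag{8.3}$$

**Step 2: $\phi_0\ge0$ in $B$.** Since $\phi\ge0$, we have $\phi_0\ge-\phi_1$, so $0\le\phi_0^-\le|\phi_1|$ in $B$. Let $w_n\in C_c^\infty(B)$ with $w_n\to|\phi_1|$ in $H^1$. Then $\min(\phi_0^-,w_n^+)$ has compact support in $B$ and converges in $H^1(B)$ to $\min(\phi_0^-,|\phi_1|)=\phi_0^-$. So $\phi_0^-|_B\in H_0^1(B)$, and (8.2) gives $0=Q(\phi_0,\phi_0^-1_B)=-Q(\phi_0^-1_B)$. By (8.1), $\phi_0^-=0$ in $B$.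

**Step 3: weak Harnack inequality.** For $0\le\psi\in C_c^\infty(B)$, (8.2) reads $\int\langle d\phi_0,d\psi\rangle=\int V\phi_0\psi\ge0$. So $\phi_0$ is a nonnegative supersolution of the Laplace–Beltrami equation in $B=B_{4\rho}$: the unbounded potential enters only through its sign. By Gilbarg–Trudinger, Thm 8.18, in normal coordinates at $q$,
$$\int_{B_{2\rho}}\phi_0\le C\operatorname*{ess\,inf}_{B_\rho}\phi_0.\tag{8.4}$$

**Step 4: from $L^1$ to $L^2$.** We need the $L^2$ norm on the left of (8.4). Let $\zeta$ be a Lipschitz cutoff with compact support in $B$. By (8.2) with $\psi=\zeta^2\phi_0$, and $\langle d\phi_0,d(\zeta^2\phi_0)\rangle=|d(\zeta\phi_0)|^2-|d\zeta|^2\phi_0^2$,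
$$\int|d(\zeta\phi_0)|^2-\int V(\zeta\phi_0)^2=\int|d\zeta|^2\phi_0^2,\qquad\text{so by (7.1)}\quad\tfrac12\int|d(\zeta\phi_0)|^2\le\int|d\zeta|^2\phi_0^2 .$$
For $\rho\le r<r'\le2\rho$, take $\zeta=1$ on $B_r$, $\zeta=0$ off $B_{r'}$, $|d\zeta|\le(r'-r)^{-1}$. With $2^*=\frac{2m}{m-2}$ the Sobolev inequality gives
$$\|\phi_0\|_{L^{2^*}(B_r)}\le C(r'-r)^{-1}\|\phi_0\|_{L^2(B_{r'})} .$$
Now interpolate: with $\lambda=\frac2{m+2}$ we have $\frac12=\lambda+\frac{1-\lambda}{2^*}$ and $\frac{1-\lambda}\lambda=\frac m2$, so by Hölder and Young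
$$\|\phi_0\|_{L^2(B_r)}\le\|\phi_0\|_{L^1(B_r)}^\lambda\|\phi_0\|_{L^{2^*}(B_r)}^{1-\lambda}\le\tfrac12\|\phi_0\|_{L^2(B_{r'})}+C(r'-r)^{-m/2}\|\phi_0\|_{L^1(B_{2\rho})} .$$
The standard iteration lemma (Giaquinta, Lemma V.3.1) removes the first term on the right. In detail: put $\beta=\frac m2$, choose $\mu\in(0,1)$ with $\frac12\mu^{-\beta}<1$, put $r_0'=\rho$ and $r'_{i+1}=r'_i+(1-\mu)\mu^i\rho<2\rho$. Iterating $k$ times,
$$\|\phi_0\|_{L^2(B_\rho)}\le2^{-k}\|\phi_0\|_{L^2(B_{2\rho})}+C\big((1-\mu)\rho\big)^{-\beta}\|\phi_0\|_{L^1(B_{2\rho})}\sum_{i<k}\big(\tfrac12\mu^{-\beta}\big)^i,$$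
and $k\to\infty$ yields $\|\phi_0\|_{L^2(B_\rho)}\le C\|\phi_0\|_{L^1(B_{2\rho})}$.

**Step 5: conclusion.** Combining Step 4 with (8.4) and $O\subset B_\rho$, and using $\phi_0^2\le2\phi^2+2\phi_1^2$,
$$\int_{B_\rho}\phi_0^2\le C\Big(\int_{B_{2\rho}}\phi_0\Big)^2\le C\big(\operatorname*{ess\,inf}_{B_\rho}\phi_0\big)^2\le\frac C{|O|}\int_O\phi_0^2\le C'\Big(\int_O\phi^2+\int\phi_1^2\Big).$$
Since $\phi^2\le2\phi_0^2+2\phi_1^2$ and (8.3) bounds $\int\phi_1^2$, the lemma follows. $\square$

To reach every point of $U\setminus S$ from $U\setminus\overline N$, we need the following.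

**Lemma 8.2.** $M\setminus S$ is connected, and every component $D$ of $U\setminus S$ meets $U\setminus\overline N$.

*Proof.* Let $D'\subset M\setminus S$ be open and closed in $M\setminus S$. With $\xi_j$ as in Definition 3.3, $\xi_j1_{D'}$ is Lipschitz, because $1_{D'}$ is locally constant off $S$ and $\xi_j=0$ near $S$. Its gradient $1_{D'}d\xi_j$ tends to $0$ in $L^2$, while $\xi_j1_{D'}\to1_{D'}$ in $L^2$. So $1_{D'}\in H^1(M)$ has zero gradient and is a.e. constant, since $M$ is connected. If it is $0$ a.e., the open null set $D'$ is empty. If it is $1$ a.e., the set $(M\setminus S)\setminus D'$ is open and null, so it is empty. Thus $M\setminus S$ is connected.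

Now suppose that a component $D$ of $U\setminus S$ satisfies $D\subset\overline N$. Then $\partial D\subset\overline N\subset U$. Moreover $\partial D\cap(U\setminus S)=\emptyset$: a point of $U\setminus S$ lies in an open component, which is either $D$ or disjoint from $D$. So $\partial D\subset S$, and $D$ is open and closed in $M\setminus S$. Being nonempty, $D=M\setminus S$. Since $|S|=0$, $M\setminus S$ is dense, so $M=\overline D\subset\overline N\subset U$, contradicting $U\ne M$. $\square$

**Proposition 8.3.** For every compact $R\subset U\setminus S$ there is $C_R$ with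
$$\int_R\phi^2\le C_R\,Q(\phi)\qquad\text{for all }\phi\in\mathcal Y_c(N).$$

*Proof.* Since $|\phi|\in\mathcal Y_c(N)$ and $Q(|\phi|)=Q(\phi)$, we may assume $\phi\ge0$. Let $G$ be the set of $q\in U\setminus S$ for which there are $r,c>0$ with $\int_{B(q,r)}\phi^2\le c\,Q(\phi)$ for all $0\le\phi\in\mathcal Y_c(N)$.

$G$ is open, as one sees by taking smaller balls about nearby centers. $G\supset U\setminus\overline N$, because there $\phi=0$ near $q$ and $Q(\phi)\ge0$. $G$ is closed in $U\setminus S$: let $q\in U\setminus S$ lie in $\overline G$. By Lemma 7.2 choose $\rho$ with $B(q,4\rho)$ good and $\overline{B(q,4\rho)}\subset U\setminus S$. Pick $q'\in G\cap B(q,\rho)$ and a ball $O=B(q',r')\subset B(q,\rho)$ on which $\int_O\phi^2\le c\,Q(\phi)$. Lemma 8.1 gives $\int_{B(q,\rho)}\phi^2\le C(c+1)Q(\phi)$, so $q\in G$.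

By Lemma 8.2, $G$ meets every component of $U\setminus S$; being open and closed there, $G=U\setminus S$. Cover $R$ by finitely many of the balls. $\square$

## 9. Counting dimensions away from $S$

We prove (b)⇒(c). Choose open sets
$$S\subset N_2\subset\overline{N_2}\subset N_1\subset\overline{N_1}\subset N,\qquad R_0=M\setminus N_1,$$
so that $R_0$ is a compact subset of $M\setminus S$. If $\chi_1,\chi_2$ are smooth with $\chi_1^2+\chi_2^2=1$, the cross terms in $\sum|d(\chi_i\phi)|^2$ cancel as in Lemma 7.3, and for $\phi\in\mathcal Y$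
$$Q(\phi)=Q(\chi_1\phi)+Q(\chi_2\phi)-\int(|d\chi_1|^2+|d\chi_2|^2)\phi^2.\tag{9.1}$$
Such pairs are obtained as $\chi_1=\sin(\frac\pi2b)$, $\chi_2=\cos(\frac\pi2b)$ from smooth cutoffs $0\le b\le1$.

Let $F\subset\mathcal Y$ be linear with $Q\le0$ on $F$, and let $\phi\in F$. Constants below do not depend on $F$ or $\phi$.

**Step 1: the mass of $\phi$ off $N_2$ is controlled by its mass on $R_0$.** Take $\chi_1=1$ near $\overline{N_1}$ with $\operatorname{supp}\chi_1\subset N$. Then $\chi_2$ and $d\chi_i$ are supported in $R_0$. By (9.1), $Q(\phi)\le0$, and (7.2) for $R_0$,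
$$Q(\chi_1\phi)\le-Q(\chi_2\phi)+C\int_{R_0}\phi^2\le C\int_{R_0}\phi^2 .$$
Apply Proposition 8.3 to $\chi_1\phi\in\mathcal Y_c(N)$ and the compact set $R=\overline{N_1}\setminus N_2\subset U\setminus S$, on which $\chi_1=1$. It gives $\int_{\overline{N_1}\setminus N_2}\phi^2\le C\int_{R_0}\phi^2$. Adding the integral over $M\setminus\overline{N_1}\subset R_0$,
$$\int_{M\setminus N_2}\phi^2\le C_{N_2}\int_{R_0}\phi^2.\tag{9.2}$$
This holds for every choice of $N_2$, with a constant depending on the choice.

**Step 2: a cutoff of $\phi$ has bounded Rayleigh quotient.** Take a second pair with $\chi_1'=1$ near $\overline{N_2}$ and $\operatorname{supp}\chi_1'\subset N_1$. Then $\chi_2'=1$ on $R_0$, and $\chi_2'$ and $d\chi_i'$ are supported in $M\setminus N_2$. Since $\chi_1'\phi\in\mathcal Y_c(U)$, stability gives $Q(\chi_1'\phi)\ge0$, and (9.1) yields $Q(\chi_2'\phi)\le C\int_{M\setminus N_2}\phi^2$. With (7.2) for the compact set $M\setminus N_2$, and then (9.2),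
$$\tfrac12\int|d(\chi_2'\phi)|^2\le C\int_{M\setminus N_2}\phi^2\le C'\int_{R_0}\phi^2\le C'\int(\chi_2'\phi)^2 .$$
Only $Q(\chi_1'\phi)\ge0$ was used near $S$; no coercivity there was needed. Put $\Lambda=2C'$. The min–max bound applied to the linear space $\chi_2'F\subset H^1(M)$ gives $\dim(\chi_2'F)\le\#\{k:\lambda_k\le\Lambda\}$.

**Step 3: nothing is lost by cutting off.** We show that $\phi\mapsto\chi_2'\phi$ is injective on $F$. If $\chi_2'\phi=0$, then $\phi=0$ a.e. on $R_0$. By (9.2), for arbitrarily small neighborhoods of $S$ in place of $N_2$, $\phi=0$ a.e. on $M\setminus S$. Since $|S|=0$, $\phi=0$. Hence $\dim F=\dim(\chi_2'F)\le\#\{k:\lambda_k\le\Lambda\}$, which is (c).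

This completes the proof of Theorem B. Theorem A follows from (a)⇒(c) and the end of Section 3: every weakly harmonic map $M\to\mathbb S^\infty$ of finite spectral index lies in a finite-dimensional subsphere. $\blacksquare$

## 10. Nullity, and the map $x'/|x'|$ for $m\ge7$

**Index plus nullity.** Let $K=\{v\in\mathcal Y:Q(v,\psi)=0\ \text{for all }\psi\in\mathcal Y\}$ and $\operatorname{ind}u<\infty$. Let $F_-\subset C^\infty(M)$ be a negative definite subspace of dimension $\operatorname{ind}u$. For $f\in F_-$ and $v\in K$ we have $Q(f+v)=Q(f)\le0$, and $f\in F_-\cap K$ forces $Q(f)=0$, so $f=0$. Theorem A applied to $F_-\oplus K$ gives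
$$\operatorname{ind}u+\dim K\le\#\{k:\lambda_k\le\Lambda\}<\infty .$$

**Finite index without continuity.** For $m\ge7$ the map $u=x'/|x'|:S^m\to S^{m-1}$ has finite index, although it has no continuous representative near the poles. We verify (b) with $S$ the two poles, which has zero capacity and off which $u$ is smooth. What is needed is a stable ball about each pole. Let $\phi\in C_c^\infty$ be supported in a small ball about a pole, and look at one ray. Integrating by parts,
$$\int\phi^2r^{m-3}dr=-\frac2{m-2}\int\phi\phi_r\,r^{m-2}dr\le\frac2{m-2}\Big(\int\phi^2r^{m-3}dr\Big)^{1/2}\Big(\int\phi_r^2r^{m-1}dr\Big)^{1/2},$$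
so $\frac{(m-2)^2}4\int\phi^2r^{m-3}dr\le\int\phi_r^2r^{m-1}dr$. For $m\ge7$ we have $m^2-8m+8>0$, i.e. $m-1<\frac{(m-2)^2}4$ strictly. Choose $\epsilon>0$ with $(1-\epsilon)\frac{(m-2)^2}4\ge m-1$, and the ball so small that $\sin^{m-1}r\ge(1-\epsilon)r^{m-1}$ in it. Then along each ray
$$\int V\phi^2\sin^{m-1}r\,dr=(m-1)\int\phi^2\sin^{m-3}r\,dr\le(m-1)\int\phi^2r^{m-3}dr\le(1-\epsilon)\int\phi_r^2r^{m-1}dr\le\int\phi_r^2\sin^{m-1}r\,dr .$$
Integrating over directions and using $|d\phi|^2\ge\phi_r^2$, we get $Q(\phi)\ge0$, so the ball is stable. Taking disjoint such balls about the two poles, their union $U$ is stable, since $Q$ is additive over disjoint supports. By (b)⇒(a) in Theorem B, $\operatorname{ind}u<\infty$.
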